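# Metrizable proper $G$-spaces without an invariant metric

## 1. Integer lines over $\omega_1$, glued with growing shifts

We start with a space. Recall that $\omega_1$ is the first uncountable ordinal: it is uncountable and well ordered, and each $\beta<\omega_1$ has only countably many predecessors. Hence for each $\beta<\omega_1$ we can fix an injection $e_\beta:\beta\to\mathbb N$ of the set $\beta=\{\alpha:\alpha<\beta\}$ into $\mathbb N=\{1,2,\dots\}$. For a two-element set $i=\{\alpha,\beta\}$ with $\alpha<\beta<\omega_1$ put
$$m(i)=e_\beta(\alpha)\in\mathbb N .$$

Take one label $a_\alpha$ for each $\alpha<\omega_1$ and, as further labels, all two-element sets $i\in[\omega_1]^2$; the labels $a_\alpha$ are chosen distinct from each other and from all the $i$. Over each label put a copy of the integers: the points of our space $X$ are the pairs $(a_\alpha,g)$ and $(i,h)$ with $g,h\in\mathbb Z$. The topology is as follows. Every point $(i,h)$ is isolated. A neighborhood base at $(a_\alpha,g)$ is formed by the sets, $k\in\mathbb N$,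
$$N_k(\alpha,g)=\{(a_\alpha,g)\}\cup\{(i,g):\alpha=\min i,\ m(i)\ge k\}\cup\{(i,\,g+2m(i)+1):\alpha=\max i,\ m(i)\ge k\}.$$
So over a pair $i=\{\alpha<\beta\}$ with $m=m(i)$, the line $\{i\}\times\mathbb Z$ is close to the line over $a_\alpha$ with no shift, and close to the line over $a_\beta$ with shift $2m+1$; "close" means "to degree $m$". The group $\mathbb Z$ acts by $k\cdot(y,h)=(y,k+h)$. It carries $N_j(\alpha,g)$ to $N_j(\alpha,k+g)$, so it acts by homeomorphisms.

This space is meant to have three properties at once: it is metrizable, the action of $\mathbb Z$ is proper, and yet no metric for its topology is invariant under $\mathbb Z$. The following picture explains why one may hope for this. Over $i=\{\alpha<\beta\}$ with $m=m(i)$, consider the part of the line over $a_\alpha$ with coordinate in $[-m,m]$, and the same part of the line over $a_\beta$. Inside $\{i\}\times\mathbb Z$ they appear as $[-m,m]$ and as $[m+1,3m+1]$. These are disjoint, which lets the topology keep the lines over $a_\alpha$ and $a_\beta$ apart. But a translation carries one onto the other, and an invariant metric cannot notice a translation.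

## 2. Palais-proper actions and the two theorems

**Definition ($G$-space).** A *$G$-space* is a completely regular Hausdorff space $X$ with a fixed continuous action $G\times X\to X$ of a Hausdorff topological group $G$.

For $U,V\subset X$ write
$$\langle U,V\rangle=\{g\in G: gU\cap V\ne\emptyset\}.$$

**Definition (small set, proper $G$-space).** A set $V\subset X$ is *small* if every $y\in X$ has a neighborhood $U$ such that $\langle U,V\rangle$ has compact closure in $G$. The $G$-space $X$ is *proper* (in the sense of Palais) if every point of $X$ has a small neighborhood.

Subsets of small sets are small, so one may always take small neighborhoods to be open.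

**Examples.** Let $\mathbb Z$ act on $\mathbb R$ by translation. A bounded set $V$ is small, because for a bounded neighborhood $U$ of $y$ only finitely many integers $g$ satisfy $(g+U)\cap V\neq\emptyset$. The set $V=\mathbb R$ is not small: $\langle U,\mathbb R\rangle=\mathbb Z$ for every nonempty $U$. The action is proper. By contrast, let $\mathbb Z$ act on the circle by powers of an irrational rotation. If $U,V$ are nonempty open sets and $x\in U$, then $gx\in V$ for infinitely many $g$, so $\langle U,V\rangle$ is infinite and no nonempty open set is small. This action is not proper, although it preserves the usual metric.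

**Convention.** All groups are Hausdorff. A *metric on $X$* always means a metric inducing the topology of $X$. A metric $d$ is *$G$-invariant* if $d(gx,gy)=d(x,y)$ for all $g,x,y$.

**Example (products).** Let $Y$ be a metrizable space and $G$ a metrizable group acting on $Y\times G$ by $k(y,h)=(y,kh)$. By the Birkhoff–Kakutani theorem $G$ has a left-invariant metric $\delta$, and $\max(d_Y,\delta)$ is an invariant metric on $Y\times G$ for any metric $d_Y$ on $Y$. A counterexample will therefore have to be a product only locally.

The statement under discussion comes from Sergey A. Antonyan, "Proper actions on topological groups: Applications to quotient spaces", arXiv:0905.2616 (2009).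

**Conjecture.** Let $G$ be a locally compact group and $X$ a metrizable proper $G$-space. Then the topology of $X$ is metrizable by a $G$-invariant metric.

For separable metrizable proper $G$-spaces and $G$ a Lie group the statement is known (Palais). In general it is false, and these are the results we shall prove.

**Theorem 1.** For a locally compact group $G$ the following are equivalent: (i) $G$ is compact; (ii) every metrizable proper $G$-space has a $G$-invariant metric. In particular, for every non-compact locally compact $G$ there is a metrizable proper $G$-space with no $G$-invariant metric, so the conjecture is false.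

**Theorem 2** (locally separable spaces).

(a) If $G$ is $\sigma$-compact and locally compact, every locally separable metrizable proper $G$-space has a $G$-invariant metric. For separable metrizable proper $G$-spaces this holds for every topological group $G$.

(b) Let $G$ be locally compact, not $\sigma$-compact, with a compact normal subgroup $N$ such that $G/N$ is metrizable (e.g. $G$ an uncountable discrete group, or any metrizable non-$\sigma$-compact $G$). Then there is a metrizable, locally compact, locally separable proper $G$-space with no $G$-invariant metric.

## 3. Maxima, cut-offs, and the failure of uncountably many cut-offs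

This section proves the positive statements, and then locates the point where their method breaks. We use the tube lemma repeatedly: if $C$ is compact and $W\subset G\times X$ is an open set containing $C\times\{x\}$, then $W\supset C\times U'$ for some neighborhood $U'$ of $x$.

**Compact groups: proof of (i)⇒(ii) in Theorem 1.** Let $G$ be compact and $d$ a metric on $X$. Put $d'(x,y)=\max_{g\in G}d(gx,gy)$. This is a metric as a function (the maximum of pseudometrics, and $d'\ge d$). It is invariant, because $d'(kx,ky)=\max_g d(gkx,gky)$ and $gk$ runs over $G$. Since $d'\ge d$, every $d$-ball contains the $d'$-ball with the same center and radius. Conversely, let $x\in X$ and $\varepsilon>0$. The continuous function $(g,y)\mapsto d(gx,gy)$ vanishes on $G\times\{x\}$, so by the tube lemma it is $<\varepsilon$ on $G\times U$ for some neighborhood $U$ of $x$; thus $d'(x,y)<\varepsilon$ for $y\in U$. So $d'$ induces the topology of $X$. $\square$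

**The supremum for non-compact groups.** For non-compact $G$ one may try $\sup_g d(gx,gy)$ with a bounded metric $d$. This can destroy the topology even for $\mathbb Z$ acting on $\mathbb R$ by translation. The formula $d(x,y)=\min(1,|x^3-y^3|)$ defines a metric on $\mathbb R$ with the usual topology, and for $x\ne y$
$$|(x+n)^3-(y+n)^3|=|x-y|\,\big((x+n)^2+(x+n)(y+n)+(y+n)^2\big)\to\infty\qquad(n\to\infty),$$
so the supremum is $1$ for all $x\ne y$, which is the discrete metric. The tube lemma needs a compact set of group elements. Properness supplies one if we first cut $d$ off to a small set.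

**Cut-off pseudometrics.** Let $X$ be a proper $G$-space, $G$ any topological group, $V\subset X$ a small set and $f:X\to[0,1]$ a continuous function vanishing off $V$. Put
$$d_f(x,y)=\sup_{g\in G}|f(gx)-f(gy)|.$$
This is a pseudometric, with values in $[0,1]$, and it is $G$-invariant because $gk$ runs over $G$ when $g$ does. It is also continuous. Indeed, let $x\in X$ and $\varepsilon>0$, and let $U$ be a neighborhood of $x$ such that $C=\overline{\langle U,V\rangle}$ is compact. For $y\in U$ and $g\notin C$ neither $gx$ nor $gy$ lies in $V$, so $f(gx)=f(gy)=0$. The continuous function $(g,y)\mapsto|f(gx)-f(gy)|$ vanishes on $C\times\{x\}$, so it is $<\varepsilon$ on $C\times U'$ for some neighborhood $U'\subset U$ of $x$. Hence $d_f(x,y)\le\varepsilon$ for $y\in U'$. By the triangle inequality, $d_f$ is then continuous on $X\times X$.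

**Proof of Theorem 2(a), separable case.** Let $X$ be a separable metrizable proper $G$-space, $G$ any topological group, and $d$ a metric on $X$. Since $X$ is Lindelöf, there are small open sets $V_1,V_2,\dots$ covering $X$; let $O_1,O_2,\dots$ be a countable base. Put $f_{nk}(x)=\min\big(1,d(x,X\setminus(V_n\cap O_k))\big)$, and $f_{nk}\equiv1$ if $V_n\cap O_k=X$. Then $f_{nk}$ is continuous, vanishes off the small set $V_n\cap O_k$, and is positive on $V_n\cap O_k$. So
$$\rho=\sum_{n,k}2^{-n-k}d_{f_{nk}}$$
is a uniformly convergent sum of continuous invariant pseudometrics, hence a continuous invariant pseudometric.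

Let $x\in O$ with $O$ open. Choose $n,k$ with $x\in V_n$ and $x\in O_k\subset O$. For $y\notin O$ we have $f_{nk}(y)=0$, so, using $g=1$ in the supremum,
$$\rho(x,y)\ge2^{-n-k}f_{nk}(x)>0 .$$
The lower bound does not depend on $y\notin O$, so $O$ contains a $\rho$-ball around $x$. Taking $O=X\setminus\{y\}$ shows that $\rho(x,y)>0$ for $x\neq y$. Hence $\rho$ is a metric, and since it is continuous, it induces the topology of $X$. $\square$

**Proof of Theorem 2(a), locally separable case.** Let $G$ be $\sigma$-compact and $X$ a locally separable metrizable proper $G$-space. A locally separable metrizable space is a topological sum $X=\bigsqcup_{j\in J}X_j$ of (nonempty) separable subspaces (Engelking, *General Topology*, Problem 4.4.F). We group the $X_j$ into $G$-invariant separable clusters.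

The space $G\times X_j$ is Lindelöf. To see this, it suffices to treat $K\times X_j$ with $K$ compact, as $G$ is a countable union of such $K$. Given an open cover of $K\times X_j$, each slice $K\times\{x\}$ is covered by finitely many members, which by the tube lemma cover $K\times U_x$ for some neighborhood $U_x$ of $x$; countably many $U_x$ cover $X_j$. Hence the continuous image $GX_j$ is Lindelöf. The $X_{j'}$ are disjoint and open, so $GX_j$ meets only countably many of them.

Write $j\sim j'$ if $GX_j\cap X_{j'}\ne\emptyset$. This relation is symmetric, because $gx=x'$ gives $x=g^{-1}x'$. Each $j$ has countably many neighbors, so the classes of the equivalence relation generated by $\sim$ are countable. Let $Z$ be the union of the $X_j$ over one class. It is clopen, and separable as a countable union of separable spaces. It is $G$-invariant: if $x\in X_j$ with $j$ in the class and $gx\in X_{j'}$, then $j\sim j'$. It is a proper $G$-space, since one can intersect the neighborhoods in the definition with $Z$. By the separable case $Z$ has an invariant metric, which we truncate to be $\le1$. Give points in different clusters distance $1$. The triangle inequality $d(x,z)\le d(x,y)+d(y,z)$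 holds: if all three points are in one cluster this is clear, and otherwise the right side is at least $1$ while the left side is at most $1$. The result is an invariant metric on $X$. $\square$

**Uncountably many cut-offs.** Without separability the weights $2^{-n-k}$ run out. The natural replacement is a supremum: choose a disjoint family of small sets $V_\alpha$, cut-offs $f_\alpha$ and positive weights $c_\alpha$, and use $\sup_\alpha c_\alpha d_{f_\alpha}$. Each $d_{f_\alpha}$ involves all translates of $V_\alpha$, so one needs control over these translates and not only over the $V_\alpha$. In the space $X$ of Section 1 this control is impossible.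

Let $f_\alpha:X\to[0,1]$, $\alpha<\omega_1$, be any continuous functions with $f_\alpha(a_\alpha,0)=1$ and $f_\alpha=0$ on $\{a_\beta\}\times\mathbb Z$ for $\beta\ne\alpha$, and let $c_\alpha>0$. (Such functions vanishing off small sets exist: the indicator of $N_1(\alpha,0)$ is one. This set is open. It is closed, because $N_k(\beta,g)$ misses it when $\beta\neq\alpha$ and $k>m(\{\alpha,\beta\})$, and $N_1(\alpha,g)$ misses it when $g\ne0$. It is small, because $\langle N_1(\beta,g),N_1(\alpha,0)\rangle$ has at most one element for all $\beta,g$, and so has $\langle\{(i,h)\},N_1(\alpha,0)\rangle$.)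

We claim that $\sup_\alpha c_\alpha d_{f_\alpha}$ is not continuous. By continuity there is $n(\alpha)$ with $f_\alpha>\frac12$ on $N_{n(\alpha)}(\alpha,0)$. Countably many countable sets do not cover $\omega_1$, so there are $N,j\in\mathbb N$ such that
$$S=\{\alpha: n(\alpha)=N,\ c_\alpha\ge 1/j\}$$
is uncountable. Let $\beta\in S$ have infinitely many predecessors in $S$. (Such a $\beta$ exists: if $s_0<s_1<\cdots$ are the first $\omega$ elements of $S$, take any other element.) Let $x=(a_\beta,0)$. For $\alpha\in S$ with $\alpha<\beta$ and $i=\{\alpha,\beta\}$, $m=m(i)=e_\beta(\alpha)$, let $y_\alpha=(i,2m+1)$. This point lies in $N_m(\beta,0)$. Since $e_\beta$ is injective, $e_\beta(\alpha)$ exceeds any given number for all but finitely many of these $\alpha$. So every neighborhood of $x$ contains $y_\alpha$ for all but finitely many $\alpha\in S\cap\beta$. But if $m\ge N$, the translation by $-(2m+1)$ carries $y_\alpha$ to $(i,0)\in N_N(\alpha,0)$, where $f_\alpha>\frac12$, and carries $x$ into $\{a_\beta\}\times\mathbb Z$, where $f_\alpha=0$. Hence $c_\alpha d_{f_\alpha}(x,y_\alpha)>1/(2j)$. The supremum is not continuous at $x$.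

The sets $V_\alpha$ may be disjoint, but their saturations $GV_\alpha$ accumulate at $x$. The same pigeonhole argument, applied to an arbitrary invariant metric, will show that there is none. We now set it up for general groups.

## 4. Twisted products over a space of isolated points and limit points

**Data.** Let $G$ be a metrizable locally compact group and let $A,I$ be disjoint sets. For each $a\in A$ let $I_a\subset I$, $r_a:I_a\to\mathbb N$ and $s_a:I_a\to G$ be given. Think of $r_a(i)$ as the degree of closeness of $i$ to $a$, and of $s_a(i)$ as the shift with which the copy of $G$ over $i$ is glued to the copy over $a$. We assume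

(H) for $a\ne b$ in $A$ there is $l$ with $r_a(i)<l$ and $r_b(i)<l$ for all $i\in I_a\cap I_b$.

*Example.* In Section 1 we had $G=\mathbb Z$, $A=\{a_\alpha\}$, $I=[\omega_1]^2$, $I_{a_\alpha}=\{i:\alpha\in i\}$, $r_{a_\alpha}(i)=m(i)$, and $s_{a_\alpha}(i)=0$ or $2m(i)+1$ according to $\alpha=\min i$ or $\alpha=\max i$. Here $I_{a_\alpha}\cap I_{a_\beta}$ is the single pair $\{\alpha,\beta\}$, so (H) holds.

**The base $Y$.** Let $Y=A\sqcup I$, and for $a\in A$, $k\ge1$ let
$$U_k(a)=\{a\}\cup\{i\in I_a:r_a(i)\ge k\}.$$
Declare the points of $I$ isolated and $\{U_k(a)\}_k$ a neighborhood base at $a$. All $U_k(a)$ are open. If $a\ne b$ and $l$ is as in (H), then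
$$U_k(a)\cap U_l(b)=\emptyset\qquad\text{for all }k\ge1, \tag{1}$$
since $b\notin U_k(a)$, $a\notin U_l(b)$, and points of $I_a\cap I_b$ have $r_b<l$. Hence each $U_k(a)$ is closed: a point $b\in A$ outside it has a neighborhood $U_l(b)$ missing it, and points of $I$ are isolated. Also $\{i\}$ is clopen for $i\in I$, since $U_k(a)$ misses $i$ as soon as $i\notin I_a$ or $k>r_a(i)$. So points of $I$ are separated from all other points by clopen sets, and points of $A$ from each other by (1): $Y$ is Hausdorff.

The set $U_1(a)$ is metrizable: put $r(a)=0$, $r(i)=1/r_a(i)$ and $d(x,y)=\max(r(x),r(y))$ for $x\ne y$. The triangle inequality holds because $\max(r(x),r(z))\le\max(r(x),r(y))+\max(r(y),r(z))$. The balls around $a$ are sets $U_k(a)$, and $d(i,y)\ge1/r_a(i)$ for $y\ne i$, so each $i$ is isolated.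

**The total space $X$.** As a set $X=Y\times G$. Let $p:X\to Y$ be the projection and let $k\cdot(y,h)=(y,kh)$. Define bijections
$$\varphi_a:U_1(a)\times G\to p^{-1}(U_1(a)),\qquad\varphi_a(a,g)=(a,g),\quad\varphi_a(i,g)=(i,g\,s_a(i)).$$
Give $X$ the topology in which each $p^{-1}(U_1(a))$ is open and carries the product topology via $\varphi_a$, and each $\{i\}\times G$ is open with the topology of $G$. We check that these prescriptions agree on overlaps. For $a\neq b$ we have $U_1(a)\cap U_1(b)=I_a\cap I_b$, which is open and discrete in both $U_1(a)$ and $U_1(b)$. So in either chart the overlap is the sum of the pieces over single points $i$, and over $i$ the chart $\varphi_a$ is $g\mapsto g\,s_a(i)$, a homeomorphism of $G$. Thus each chart induces on $\{i\}\times G$ the topology of $G$.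

The charts are equivariant for left translation on the factor $G$:
$$\varphi_a(a,kg)=k\,\varphi_a(a,g),\qquad \varphi_a(i,kg)=(i,kg\,s_a(i))=k\,\varphi_a(i,g). \tag{2}$$
The shift is on the right and the action on the left, so they do not interfere. Since left translation $G\times G\to G$ is continuous, (2) shows that the action on $X$ is continuous. In each chart $p$ is the projection to the base, so $p$ is continuous. For the data of Section 1, $\varphi_{a_\alpha}(U_k(a_\alpha)\times\{g\})=N_k(\alpha,g)$, so this is the space described there.

**Lemma 1.** $X$ is a completely regular Hausdorff space, and the action is proper in the sense of Palais.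

*Proof.*

**Separation.** $X$ is covered by the sets $p^{-1}(U_1(a))\cong U_1(a)\times G$ and $\{i\}\times G\cong G$, which are clopen because $p$ is continuous and $U_1(a)$, $\{i\}$ are clopen. They are metrizable. Given a point $x$ and a closed set $F\not\ni x$, take a piece $P\ni x$, a continuous function $P\to[0,1]$ that is $0$ at $x$ and $1$ on $F\cap P$, and extend it by $1$ to $X\setminus P$. So $X$ is completely regular. Points with different projections are separated by preimages of disjoint open sets in $Y$; points with the same projection lie in one piece, which is Hausdorff and open.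

**Properness.** Let $x\in p^{-1}(U_1(a))$. Put $V=\varphi_a(U_1(a)\times O)$, where $O\subset G$ is open, relatively compact, and such that $x\in V$. Let $y\in X$.

If $p(y)\notin U_1(a)$, put $U=p^{-1}(Y\setminus U_1(a))$. This is an open neighborhood of $y$. The action preserves fibers of $p$, so $\langle U,V\rangle=\emptyset$.

If $p(y)\in U_1(a)$, put $U=\varphi_a(U_1(a)\times O')$, with $O'$ open, relatively compact, and such that $y\in U$. By (2), $kU\cap V\ne\emptyset$ implies $kO'\cap O\neq\emptyset$, that is, $k\in OO'^{-1}$. Hence $\langle U,V\rangle\subset\overline O\,\overline{O'}^{-1}$, which is compact.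

If $x\in\{i\}\times G$, the same argument works with $\{i\}$ in place of $U_1(a)$ and with the identity chart $\{i\}\times G$. $\square$

**Lemma 2.** Suppose

(P) for every $n:A\to\mathbb N$ there are $a\ne b$ in $A$ and $i\in I_a\cap I_b$ with $r_a(i)\ge n(a)$ and $r_b(i)\ge n(b)$.

Then $X$ has no $G$-invariant metric.

*Proof.* Suppose $d$ is an invariant metric. We find a positive distance between whole orbits over $A$, and then points over $I$ that bridge it.

**Step 1: orbits over $A$ are uniformly apart.** Since $U_1(a)\cap A=\{a\}$, the set $\{a\}\times G=(A\times G)\cap p^{-1}(U_1(a))$ is open in the subspace $A\times G$. So there is $\varepsilon_a>0$ with $d((a,1),(b,h))\ge\varepsilon_a$ for all $b\in A\setminus\{a\}$ and $h\in G$. By invariance $d((a,g),(b,h))=d((a,1),(b,g^{-1}h))\ge\varepsilon_a$. The same holds with $a$ and $b$ exchanged, so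
$$d\big((a,g),(b,h)\big)\ge\max(\varepsilon_a,\varepsilon_b)\qquad(a\ne b\text{ in }A;\ g,h\in G).\tag{3}$$

**Step 2: choosing $n(a)$.** The map $y\mapsto\varphi_a(y,1)$ is continuous on $U_1(a)$, with values $(a,1)$ at $a$ and $(i,s_a(i))$ at $i\in I_a$. So there is $n(a)\in\mathbb N$ with
$$d\big((a,1),(i,s_a(i))\big)<\varepsilon_a/2\qquad\text{whenever } i\in I_a,\ r_a(i)\ge n(a).\tag{4}$$

**Step 3: removing the shifts.** Take $a,b,i$ from (P) for this function $n$. Applying $s_a(i)^{-1}$ to (4), and likewise for $b$, invariance gives
$$d\big((a,s_a(i)^{-1}),(i,1)\big)<\varepsilon_a/2,\qquad d\big((b,s_b(i)^{-1}),(i,1)\big)<\varepsilon_b/2 .$$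
Hence $d\big((a,s_a(i)^{-1}),(b,s_b(i)^{-1})\big)<(\varepsilon_a+\varepsilon_b)/2\le\max(\varepsilon_a,\varepsilon_b)$, contradicting (3). $\square$

**What the shifts are for.** Lemma 2 holds for every choice of $s_a$. Applied to the trivial group, for which $X=Y$ and every metric is invariant, it says that (P) makes $Y$ non-metrizable. With $s_a\equiv1$ the space $X$ is the product $Y\times G$, which contains $Y\times\{1\}$ and is not metrizable either. So under (P) the untwisted product is useless, and the remaining task is to choose the shifts so that $X$ becomes metrizable while $Y$ is not. Making $X$ metrizable is the only purpose of the shifts.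

## 5. Second countable non-compact groups: the shifts make $X$ metrizable

Let $G$ be locally compact, second countable and non-compact. Then $G$ is metrizable and $\sigma$-compact. Choose compact sets $F_1\subset F_2\subset\cdots$ with $F_k\subset O_{k+1}$, where $O_k:=\operatorname{int}F_k$, and $\bigcup_kO_k=G$. The set $F_k^{-1}F_k$ is compact and $G$ is not, so we can choose
$$t_k\in G\setminus F_k^{-1}F_k.$$
This is the only place where non-compactness enters. For $G=\mathbb Z$ take $F_k=[-k,k]$; then $F_k^{-1}F_k=[-2k,2k]$ and $t_k=2k+1$ is allowed.

**Choice of data.** With $a_\alpha$, $e_\beta$, $m(i)$ as in Section 1, let $A=\{a_\alpha:\alpha<\omega_1\}$, $I=[\omega_1]^2$; write $\alpha$ for $a_\alpha$ in subscripts and in $U_k(\cdot)$. Put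
$$I_\alpha=\{i\in I:\alpha\in i\},\quad r_\alpha(i)=m(i),\quad s_\alpha(i)=\begin{cases}1,&\alpha=\min i,\\ t_{m(i)},&\alpha=\max i.\end{cases}$$
(H) holds since $I_\alpha\cap I_\beta=\{\{\alpha,\beta\}\}$ for $\alpha\neq\beta$: take $l=m(\{\alpha,\beta\})+1$.

**(P) holds.** Given $n:\omega_1\to\mathbb N$, there is $N$ such that $S=\{\alpha:n(\alpha)=N\}$ is uncountable. Pick $\beta\in S$ with infinitely many predecessors in $S$, as in Section 3. As $e_\beta$ is injective, some $\alpha\in S$ with $\alpha<\beta$ has $e_\beta(\alpha)\ge N$. Then $i=\{\alpha,\beta\}$ satisfies $r_\alpha(i)=r_\beta(i)=e_\beta(\alpha)\ge N=n(\alpha)=n(\beta)$.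

By Lemmas 1 and 2, $X$ is a proper $G$-space without invariant metric. It remains to show that **$X$ is metrizable**.

**Step 1: disjoint open sets around the lines over $A$.** Put
$$W_\alpha=\varphi_\alpha\big(\{a_\alpha\}\times G\ \cup\ \{(i,g):i\in I_\alpha,\ g\in O_{m(i)}\}\big).$$

*$W_\alpha$ is open.* If $g\in O_k$, then $(a_\alpha,g)$ has the neighborhood $\varphi_\alpha(U_k(\alpha)\times O_k)$, and this lies in $W_\alpha$, because $m(i)\ge k$ implies $O_k\subset O_{m(i)}$. Over a point $i\in I_\alpha$ the set is $\varphi_\alpha(\{i\}\times O_{m(i)})$, which is open.

*$W_\alpha\cap W_\beta=\emptyset$ for $\alpha<\beta$.* A common point lies over a point of $U_1(\alpha)\cap U_1(\beta)$, that is, over $i=\{\alpha,\beta\}$. With $m=m(i)$ it equals $\varphi_\alpha(i,g)=(i,g)$ and also $\varphi_\beta(i,g')=(i,g't_m)$, with $g,g'\in O_m\subset F_m$. Then $t_m=g'^{-1}g\in F_m^{-1}F_m$, contrary to the choice of $t_m$.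

**Step 2: the case $G=\mathbb Z$ by hand.** For $G=\mathbb Z$ we can stop here. Every point over $I$ is isolated, and every point $(a_\beta,g)$ has the neighborhood $W_\beta$, which misses all other $W_\alpha$. So each $W_\alpha$ is clopen, and so is the union of all of them. The points outside this union are isolated. Hence $X$ is the topological sum of the $W_\alpha$ and of isolated points. Each $W_\alpha$ embeds via $\varphi_\alpha^{-1}$ in the metrizable space $U_1(\alpha)\times\mathbb Z$. So $X$ is metrizable, and the space of Section 1 disproves the conjecture.

For general $G$ the sets $W_\alpha$ need not be closed, because $O_{m(i)}$ may have boundary points in the fiber over $i$. Sums must be replaced by locally finite closed covers.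

**Step 3: shrinking $W_\alpha$.** Put
$$\begin{aligned}C_\alpha&=\varphi_\alpha\big(\{a_\alpha\}\times G\ \cup\ \{(i,g):i\in I_\alpha,\ m(i)\ge2,\ g\in F_{m(i)-1}\}\big),\\ V_\alpha&=\varphi_\alpha\big(\{a_\alpha\}\times G\ \cup\ \{(i,g):i\in I_\alpha,\ m(i)\ge2,\ g\in O_{m(i)-1}\}\big).\end{aligned}$$
Since $O_{m-1}\subset F_{m-1}\subset O_m$, we have $V_\alpha\subset C_\alpha\subset W_\alpha$.

*$V_\alpha$ is open.* If $g\in O_k$, the neighborhood $\varphi_\alpha(U_{k+1}(\alpha)\times O_k)$ of $(a_\alpha,g)$ lies in $V_\alpha$: for $m(i)\ge k+1$ we have $m(i)\ge2$ and $O_k\subset O_{m(i)-1}$. Over $i\in I_\alpha$ openness is clear.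

*$C_\alpha$ is closed.* The set $p^{-1}(U_1(\alpha))$ is clopen. Inside it the complement of $C_\alpha$ is the union, over $i\in I_\alpha$, of the sets $\varphi_\alpha(\{i\}\times(G\setminus F_{m(i)-1}))$ if $m(i)\ge2$, and $\{i\}\times G$ if $m(i)=1$. All of these are open.

**Step 4: the locally finite closed cover.** For $i\in I$ let
$$D_i=(\{i\}\times G)\setminus\bigcup_{\alpha}V_\alpha,$$
which is closed because $\{i\}\times G$ is clopen and the $V_\alpha$ are open. The closed sets $C_\alpha$ $(\alpha<\omega_1)$ and $D_i$ $(i\in I)$ cover $X$: points over $a_\alpha$ lie in $V_\alpha\subset C_\alpha$, and a point over $i$ lies in some $V_\alpha\subset C_\alpha$ or else in $D_i$.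

The cover is locally finite. The neighborhood $V_\beta$ of $(a_\beta,g)$ lies in $W_\beta$. So it misses $C_\alpha\subset W_\alpha$ for all $\alpha\ne\beta$, and it misses all $D_i$ by definition. The open set $\{i\}\times G$ meets only $D_i$ and sets $C_\alpha$ with $\alpha\in i$, at most three sets.

**Step 5: conclusion.** $C_\alpha$ embeds in the metrizable space $U_1(\alpha)\times G$, and $D_i$ embeds in $G$. A space that is the union of a locally finite family of closed metrizable subspaces is metrizable (Engelking, *General Topology*, Thm. 4.4.19). So $X$ is metrizable. $\square$

**Remark (size and structure of $X$).** The action on $X$ is free, since $kh=h$ only for $k=1$, and the charts $\varphi_\alpha$ make $X$ a locally trivial principal $G$-bundle over $Y$. The weight of $X$ is $\aleph_1$: each $U_1(\alpha)$ has a base consisting of the sets $U_k(\alpha)$ and at most $\aleph_1$ singletons, $G$ is second countable, and $X$ is the union of $\aleph_1$ open pieces $p^{-1}(U_1(\alpha))$ and $\{i\}\times G$; the weight is not countable by Theorem 2(a). By the same theorem, $\aleph_1$ is the smallest possible weight of a metrizable proper $G$-space without invariant metric.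

## 6. Passing to all non-compact locally compact groups

A general non-compact group need not be second countable. We reach it from Section 5 by taking a quotient by a compact subgroup and then enlarging from an open subgroup.

**Lemma 3.** Let $H$ be an open subgroup of a topological group $G$, and $X_0$ a metrizable proper $H$-space without $H$-invariant metric. Then there is a metrizable proper $G$-space $X$, homeomorphic to a topological sum of copies of $X_0$, without $G$-invariant metric.

*Proof.* Let $R\ni1$ be a set of representatives of the left cosets $G/H$, with the discrete topology. Put $X=R\times X_0$ and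
$$g(r,x)=(r',hx),\qquad\text{where } gr=r'h,\ r'\in R,\ h\in H.$$
$X$ is a topological sum of copies of $X_0$, hence metrizable.

**It is an action.** If $g_1r=r_1h_1$ and $g_2r_1=r_2h_2$, then $g_2g_1r=r_2h_2h_1$, so $g_2(g_1(r,x))=(r_2,h_2h_1x)=(g_2g_1)(r,x)$. Clearly $1$ acts as the identity.

**Continuity.** Fix $g_0$ and $r$. The set $g_0\,rHr^{-1}$ is a neighborhood of $g_0$. For $g$ in it, $gr\in g_0rH$, so $r'$ is constant and $h=r'^{-1}gr$ depends continuously on $g$. Hence $(g,x)\mapsto(r',hx)$ is continuous there.

**Properness.** For $U_0,V_0\subset X_0$ and $r,r_1\in R$, the condition $g(r_1,u)\in\{r\}\times V_0$ means $gr_1=rh$ with $h\in H$, $hu\in V_0$. So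
$$\langle\{r_1\}\times U_0,\{r\}\times V_0\rangle=r\,\langle U_0,V_0\rangle\,r_1^{-1},$$
which has compact closure if $\langle U_0,V_0\rangle\subset H$ does. So $\{r\}\times V_0$ is small in $X$ when $V_0$ is small in $X_0$.

**No invariant metric.** For $h\in H$ we have $h(1,x)=(1,hx)$. So the restriction of a $G$-invariant metric to $\{1\}\times X_0$ would be an $H$-invariant metric on $X_0$. $\square$

**Lemma 4.** Let $N$ be a compact normal subgroup of a locally compact group $H$, and $X_0$ a proper $H/N$-space. Then $X_0$ is a proper $H$-space via $H\to H/N$, with the same invariant metrics.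

*Proof.* Let $\pi:H\to H/N$ be the quotient map. The action of $H$ through $\pi$ is continuous and has the same invariant metrics. Preimages of compact sets under $\pi$ are compact: if $K\subset H/N$ is compact, it is covered by finitely many images $\pi(L_1),\dots,\pi(L_q)$ with $L_j\subset H$ compact (take images of relatively compact open sets, which are open). So $\pi^{-1}(K)$ is a closed subset of the compact set $L_1N\cup\dots\cup L_qN$. Now $\langle U,V\rangle_H=\pi^{-1}(\langle U,V\rangle_{H/N})$, and this is contained in the preimage of the closure of $\langle U,V\rangle_{H/N}$. So it has compact closure if $\langle U,V\rangle_{H/N}$ has. $\square$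

**Proof of (ii)⇒(i) in Theorem 1.** Let $G$ be locally compact and non-compact. We construct a metrizable proper $G$-space without invariant metric.

**Step 1: an open, $\sigma$-compact, non-compact subgroup $H$.** Let $H_0$ be the subgroup generated by a compact neighborhood $K$ of $1$. It is open, and it is the union of the compact sets $(K\cup K^{-1})^n$, so it is $\sigma$-compact. If $H_0$ is non-compact, put $H=H_0$. If $H_0$ is compact, then $G/H_0$ is infinite, since otherwise $G$ would be a finite union of compact cosets. Let $H$ be generated by $H_0$ and representatives of countably infinitely many cosets of $H_0$. It is open, and it is a countable union of finite products of compact sets, hence $\sigma$-compact. It is non-compact, since it is covered by infinitely many disjoint open cosets of $H_0$.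

**Step 2: a second countable quotient.** By the Kakutani–Kodaira theorem (Hewitt–Ross, *Abstract Harmonic Analysis I*, Thm. 8.7) $H$ has a compact normal subgroup $N$ with $H/N$ metrizable. $H/N$ is $\sigma$-compact and metrizable; compact metrizable spaces are separable, so $H/N$ is separable metrizable, hence second countable. It is locally compact. It is non-compact: otherwise $H=\pi^{-1}(H/N)$ would be compact, by the proof of Lemma 4.

**Step 3: transport.** Section 5 gives a metrizable proper $H/N$-space without invariant metric. By Lemma 4 it is such an $H$-space, and Lemma 3 gives such a $G$-space. Together with (i)⇒(ii) in Section 3, this proves Theorem 1. $\blacksquare$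

## 7. Locally separable spaces over groups that are not $\sigma$-compact

For $\sigma$-compact $G$, Theorem 2(a) shows that the space of Section 5 is not locally separable. To prove Theorem 2(b) we need a base $Y$ in which limit points have countable neighborhoods. We take $I=\omega=\{0,1,2,\dots\}$ and uncountably many sequences in $\omega$ as the sets $I_a$. Now a single fiber $\{n\}\times G$ may be glued to uncountably many lines over $A$. The shifts must keep these apart, and this is where $G$ must fail to be $\sigma$-compact.

**Step 1: reduction to metrizable $G$.** Let $G$, $N$ be as in Theorem 2(b). $G/N$ is locally compact, and it is not $\sigma$-compact, since preimages of compact sets under $G\to G/N$ are compact. By Lemma 4 a space as required for $G/N$ is one for $G$. So we assume that $G$ is metrizable.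

**Step 2: a tower of open subgroups.** Choose an open $\sigma$-compact subgroup $H_0$, as in Section 6. We define increasing open $\sigma$-compact subgroups $H_\xi$, $\xi<\omega_1$, recursively, taking unions at limits (a countable union of $\sigma$-compact sets is $\sigma$-compact). Given $H_\xi$, the set $G/H_\xi$ is uncountable, since otherwise $G$ would be a countable union of $\sigma$-compact cosets. Choose
$$f_\xi(n)\in G,\ n\in\omega,\ \text{ in pairwise distinct left cosets of } H_\xi,\ \text{all different from } H_\xi,$$
and let $H_{\xi+1}$ be generated by $H_\xi$ and $\{f_\xi(n):n\in\omega\}$. It is open and $\sigma$-compact, and $f_\xi(n)\in H_{\xi+1}\setminus H_\xi$.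

The union $G'=\bigcup_{\xi<\omega_1}H_\xi$ is an open subgroup of $G$. The space produced by Lemma 3 is a topological sum of copies of the given one, so Lemma 3 preserves local compactness and local separability. Hence it suffices to construct the space for $G'$, and we assume $G=\bigcup_{\xi<\omega_1}H_\xi$. Each $H_\xi$ is $\sigma$-compact and metrizable, hence second countable.

**Step 3: the rank.** Put $\operatorname{rk}g=-1$ for $g\in H_0$, and $\operatorname{rk}g=\xi$ for $g\in H_{\xi+1}\setminus H_\xi$. This defines $\operatorname{rk}$ on all of $G$, because the least $\eta$ with $g\in H_\eta$ is $0$ or a successor, limit stages being unions. For $\xi<\omega_1$,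
$$\operatorname{rk}g<\xi\iff g\in H_\xi,\qquad \operatorname{rk}g\le\xi\iff g\in H_{\xi+1}.\tag{5}$$
Let $R_\rho=\{g:\operatorname{rk}g=\rho\}$, so $R_{-1}=H_0$ and $R_\xi=H_{\xi+1}\setminus H_\xi$. Open subgroups are closed, so each $R_\rho$ is clopen in $G$.

**Step 4: the data.** A family of infinite subsets of a set is *almost disjoint* if any two distinct members have finite intersection. There is an almost disjoint family $\{A_\alpha:\alpha<\omega_1\}$ of infinite subsets of $\omega$, with $A_\alpha\neq A_\beta$ for $\alpha\ne\beta$. To get one, identify $\omega$ with the countable set of finite $0$-$1$ sequences, and assign to each infinite $0$-$1$ sequence the set of its finite initial segments; two different infinite sequences have only finitely many initial segments in common, and there are at least $\aleph_1$ infinite sequences.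

Apply Section 4 with distinct labels $A=\{a_\alpha:\alpha<\omega_1\}$ (not in $\omega$), $I=\omega$ and
$$I_{a_\alpha}=A_\alpha,\qquad r_{a_\alpha}(n)=n+1,\qquad s_{a_\alpha}(n)=f_\alpha(n).$$
Write $\varphi_\alpha=\varphi_{a_\alpha}$ and $U(\alpha)=U_1(a_\alpha)=\{a_\alpha\}\cup A_\alpha$. Each $U_k(a_\alpha)$ omits only finitely many points of $A_\alpha$, so $U(\alpha)$ is a compact convergent sequence with limit $a_\alpha$. (H) holds since $A_\alpha\cap A_\beta$ is finite for $\alpha\ne\beta$.

**(P) holds.** Given $n:A\to\mathbb N$, pick $k_\alpha\in A_\alpha$ with $k_\alpha+1\ge n(a_\alpha)$ for each $\alpha$. There are uncountably many $\alpha$ and countably many values, so $k_\alpha=k_\beta=:k$ for some $\alpha\ne\beta$. Then $i=k\in A_\alpha\cap A_\beta$ satisfies (P).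

By Lemmas 1 and 2, $X$ is a proper $G$-space without invariant metric. It is locally compact, since it is locally $U(\alpha)\times G$ or $G$. It remains to show that $X$ is metrizable and locally separable.

**Step 5: a partition of $X$ by rank.** For $\rho\in\{-1\}\cup\omega_1$ let
$$X_\rho=\{(a_\alpha,g):\max(\alpha,\operatorname{rk}g)=\rho\}\cup\{(n,h):\operatorname{rk}h=\rho\}.$$
These sets partition $X$. We show that each is open; then $X$ is their topological sum.

A point $(n,h)\in X_\rho$ has the neighborhood $\{n\}\times R_\rho\subset X_\rho$. Let $(a_\alpha,g)\in X_\rho$. Near this point the fiber over $n\in A_\alpha$ carries the points $(n,g'f_\alpha(n))$ with $g'$ near $g$, so we must compute the rank of $g'f_\alpha(n)$. The element $f_\alpha(n)$ has rank exactly $\alpha$.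

*Case $\operatorname{rk}g>\alpha$.* Then $\rho=\operatorname{rk}g\ge\alpha+1$, so $f_\alpha(n)\in H_{\alpha+1}\subset H_\rho$, and $g\in H_{\rho+1}\setminus H_\rho$. For $g'\in gH_0$ we have $g'\in H_{\rho+1}\setminus H_\rho=R_\rho$ because $H_0\subset H_\rho$. Multiplying on the right by $f_\alpha(n)\in H_\rho$ we stay in $H_{\rho+1}\setminus H_\rho$, so $g'f_\alpha(n)\in R_\rho$. Hence $\varphi_\alpha(U(\alpha)\times gH_0)\subset X_\rho$.

*Case $\operatorname{rk}g<\alpha$.* Then $\rho=\alpha$ and $g\in H_\alpha$ by (5), so $gH_0\subset H_\alpha$. For $g'\in gH_0$ we have $\operatorname{rk}g'<\alpha$, so $(a_\alpha,g')\in X_\alpha$. Since $g'\in H_\alpha$ and $f_\alpha(n)\in H_{\alpha+1}\setminus H_\alpha$, also $g'f_\alpha(n)\in H_{\alpha+1}\setminus H_\alpha=R_\alpha$. Hence $\varphi_\alpha(U(\alpha)\times gH_0)\subset X_\rho$.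

*Case $\operatorname{rk}g=\alpha=\rho$.* Here the product of two elements of rank $\alpha$ might drop to a smaller rank, and we use the left cosets. Take $g'\in H_0g$, an open neighborhood of $g$, and write $g'=h_0g$ with $h_0\in H_0\subset H_\alpha$. Then $g'\in R_\alpha$, and $g'f_\alpha(n)\in H_{\alpha+1}$. Moreover
$$g'f_\alpha(n)\in H_\alpha\iff gf_\alpha(n)\in H_\alpha\iff f_\alpha(n)\in g^{-1}H_\alpha .$$
The last condition does not involve $g'$. It holds for at most one $n$, as the $f_\alpha(n)$ lie in distinct left cosets of $H_\alpha$. For all other $n\in A_\alpha$ and all $g'\in H_0g$ we have $g'f_\alpha(n)\in R_\alpha$. If the exceptional $n$ exists, then $\varphi_\alpha\big((U(\alpha)\setminus\{n\})\times H_0g\big)$ is a neighborhood of $(a_\alpha,g)$ contained in $X_\rho$; if it does not exist, $\varphi_\alpha(U(\alpha)\times H_0g)$ is one.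

**Step 6: each $X_\rho$ is separable metrizable.** $X_\rho$ is covered by the following open subspaces of it: the sets $\{n\}\times R_\rho$ for $n\in\omega$, and the sets $X_\rho\cap\varphi_\alpha(U(\alpha)\times H_{\rho+1})$ for $\alpha\le\rho$. Indeed a point $(a_\alpha,g)\in X_\rho$ has $\alpha\le\rho$ and $\operatorname{rk}g\le\rho$, so $g\in H_{\rho+1}$ by (5). There are countably many of these sets, because $\rho$ is a countable ordinal or $-1$. Each is second countable, because $R_\rho\subset H_{\rho+1}$ (with $H_{\rho+1}=H_0$ for $\rho=-1$) and $H_{\rho+1}$ is second countable, and so is the countable metrizable space $U(\alpha)$. Hence $X_\rho$ is second countable: the union of countable bases of countably many open subspaces covering it is a base. By Lemma 1 it is regular and Hausdorff, so by Urysohn's metrization theorem it is separable metrizable.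

As a topological sum of separable metrizable spaces, $X$ is metrizable and locally separable. This proves Theorem 2(b). $\blacksquare$

The locally separable case for non-$\sigma$-compact locally compact groups that have no compact normal subgroup with metrizable quotient is not settled by these arguments.
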